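# Lopsided sparse pairs: a triangle-free graph in which every small set sees almost everything

All graphs are finite and simple. $|G|$ is the number of vertices of $G$, $N(v)$ is the neighborhood of $v$, and logarithms are natural.

## 1. Sparse pairs in the Petersen graph

Take as vertices the ten 2-element subsets of $\{1,\dots,5\}$, written $12,13,\dots,45$, and join two of them when they are disjoint. This is the Petersen graph. Three facts are immediate. Every vertex has degree $3$. There is no triangle, since three disjoint 2-sets need six points. Two nonadjacent vertices $ab,ac$ have exactly one common neighbor, namely the complement of $\{a,b,c\}$.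

Choose a set $A$ of vertices and ask how large a set $B$, disjoint from $A$, can be if no edge joins $A$ to $B$. The best $B$ consists of the vertices that are neither in $A$ nor adjacent to a vertex of $A$.

If $|A|=1$, then $1+3$ vertices are excluded and $|B|=6$. If $A=\{u,v\}$ is an edge, then $2+2+2=6$ vertices are excluded and $|B|=4$; if $u,v$ are nonadjacent, $2+5$ are excluded and $|B|=3$. Now let $|A|=3$.

* If $A$ spans two edges, it is a path $u\,v\,w$. Excluded are $v$, its three neighbors, and two further neighbors of each of $u$ and $w$. These are distinct, because $v$ is the only common neighbor of $u,w$. So $8$ are excluded and $|B|=2$.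
* If $A$ spans one edge $uv$ and $w$ is adjacent to neither, then $u,v$ and their neighbors are $6$ vertices. The vertex $w$ has exactly one neighbor in $N(u)$ and exactly one in $N(v)$, so its third neighbor is new. Again $8$ are excluded and $|B|=2$.
* If $A$ is stable with a common neighbor, $3+1+6=10$ are excluded and $|B|=0$. If $A$ is stable without one, the three pairs have three different common neighbors, so $3+(9-3)=9$ are excluded and $|B|=1$.

So with no edges allowed there is no pair with both sets of size $3$; to keep $|B|\ge3$ we must shrink $A$ to two vertices. If we allow a few edges, things change. Take $A=\{12,34,35\}$ and $B=\{13,23,45\}$. The neighbors of $13$ are $24,25,45$, those of $23$ are $14,15,45$, and those of $45$ are $12,13,23$. So there is exactly one edge between $A$ and $B$, out of $9$ possible ones.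

This is the trade-off we study. Fix a fraction $\varepsilon$ and insist that $|B|\ge\varepsilon n$. Allow a fraction $c$ of the possible edges between $A$ and $B$. As $c$ shrinks we expect to pay by making $A$ smaller. Is it enough, in every triangle-free graph, to let $|A|$ shrink like a fixed power of $c$?

## 2. Saturation, sparse pairs, and three theorems

**Definition (copies, saturation).** A *copy* of $H$ in $G$ is an isomorphism between $H$ and an induced subgraph of $G$. For $\alpha\ge0$, $G$ is *$(\alpha,H)$-saturated* if there are at least $\alpha|G|^{|H|}$ copies of $H$ in $G$.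

So copies are labeled: $K_3$ contains six copies of $K_3$. The cycle $C_5$ contains ten copies of the three-vertex path (five choices of the middle, two orders), so it is $(10/125,P_3)$-saturated.

**Definition (sparse and dense pairs).** Let $A,B$ be disjoint sets of vertices of $G$ and $0\le c\le1$. The pair $(A,B)$ is *$c$-sparse* if there are at most $c|A||B|$ edges between $A$ and $B$, and *$(1-c)$-dense* if there are at least $(1-c)|A||B|$. For $x,y\ge0$, an *$(x,y)$-pair* is a pair $(A,B)$ of disjoint sets with $|A|\ge x$, $|B|\ge y$.

In Section 1 we found a $\frac19$-sparse $(3,3)$-pair and proved that there is no $0$-sparse $(3,3)$-pair.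

The following conjecture is stated in Maria Chudnovsky, Jacob Fox, Alex Scott, Paul Seymour, Sophie Spirkl, "Sparse graphs with no polynomial-sized anticomplete pairs", arXiv:1810.00058 (2018).

**Conjecture.** For every graph $H$ there exist $\varepsilon,s>0$ such that for every graph $G$ on $n>1$ vertices, and all $c$ with $0\le c\le1$, either $G$ is $(\varepsilon c^s,H)$-saturated, or there is a $c$-sparse or a $(1-c)$-dense $(\varepsilon c^sn,\varepsilon n)$-pair in $G$.

Call $H$ *good* if the statement holds for $H$. For instance $K_2$ is good, with $\varepsilon=\frac14$ and $s=1$. Suppose $G$ has fewer than $\frac c4n^2$ copies of $K_2$, that is, fewer than $\frac c8n^2$ edges. Split $V(G)$ into $A,B$ of sizes $\lfloor n/2\rfloor,\lceil n/2\rceil$. Both are at least $n/3\ge\frac14n$, and $|A||B|\ge(n^2-1)/4\ge\frac3{16}n^2$ since $n\ge2$. So $(A,B)$ is $c$-sparse.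

We prove three theorems. The first says that the conjecture already fails one step later, for the triangle.

**Theorem 1.** For all $\varepsilon,s>0$ there are a triangle-free graph $G$ with more than one vertex and $c\in(0,1)$ such that $G$ has no $c$-sparse and no $(1-c)$-dense $(\varepsilon c^s|G|,\varepsilon|G|)$-pair. Since $G$ has no copy of $K_3$ and $\varepsilon c^s>0$, $G$ is not $(\varepsilon c^s,K_3)$-saturated. So no $(\varepsilon,s)$ works for $H=K_3$, and the conjecture is false.

**Theorem 2.** $H$ is good if and only if $H$ has no triangle and no stable set of size three; equivalently, $H$ is an induced subgraph of $C_4$, $2K_2$ or $C_5$. In particular every $H$ with $|H|\ge6$ is a counterexample to the conjecture.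

**Theorem 3.** For every $\varepsilon\in(0,1)$ there is a triangle-free graph on $N>1$ vertices with no disjoint $A,B$ such that $|A|\ge N^\varepsilon$, $|B|\ge\varepsilon N$ and $A$ is complete or anticomplete to $B$.

Theorem 1 is proved in Sections 4–7, Theorem 3 in Section 8, and Theorem 2 in Sections 9–12.

## 3. Neighborhoods give balanced pairs, but not a linear side

What would one try first in order to prove the conjecture for $K_3$? In a triangle-free graph every neighborhood is stable, so a large neighborhood contains an excellent sparse pair.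

**Proposition 4.** Let $G$ be a triangle-free graph on $n\ge3$ vertices and $0<c\le1$. Then $G$ has a $c$-sparse $(cn/9,cn/9)$-pair.

*Proof.* If all degrees are less than $cn/3$, split $V(G)$ into $A,B$ of sizes $\lfloor n/2\rfloor,\lceil n/2\rceil\ge n/3$; there are at most $|A|\cdot cn/3\le c|A||B|$ edges between them. Otherwise some $v$ has degree $d\ge cn/3$. If $cn\ge6$ then $d\ge2$, and splitting the stable set $N(v)$ into two parts of size at least $\lfloor d/2\rfloor\ge d/3\ge cn/9$ gives a $0$-sparse pair. If $cn<6$, any two nonadjacent vertices form a $0$-sparse pair with $1\ge cn/9$; they exist because $G\ne K_n$. $\square$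

So if both sets may shrink with $c$, nothing is difficult. But in the conjecture $|B|\ge\varepsilon n$ with $\varepsilon$ fixed while $c\to0$. If all degrees are $o(n)$, no neighborhood has linear size, and triangle-freeness says nothing about how the small stable set $N(v)$ attaches to the other vertices: almost every vertex might have a fair share of its neighbors in $N(v)$. At this point the approach stops, and Theorem 1 says that it cannot be repaired.

To disprove the conjecture, note what scale is forced. Suppose $0<\varepsilon\le\frac13$, $n\ge3$ and $\varepsilon c^sn\le1$. Then a single vertex serves as $A$: among the other $n-1$ vertices, at least $(n-1)/2\ge n/3$ are nonneighbors of it, or at least that many are neighbors, which gives a $0$-sparse or $1$-dense pair. So $n$ must exceed $c^{-s}$, where $s$ is arbitrary. A random graph with edge probability $p$ has about $\binom n2p$ edges and $\binom n3p^3$ triangles in expectation, and the second is at most the first only when $p^2\le3/(n-2)$. So removing an edge from every triangle is affordable only up to $p$ of order $n^{-1/2}$.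 With $c$ of order at most $n^{-1/2}$ we have $c^sn\to0$ for $s\ge3$, and the single vertex defeats us. We need triangle-free graphs that are much denser, with $c$ and $n$ related by $n=c^{-\text{(something unbounded)}}$. That suggests words: $n=M^L$, with $c$ a fixed power of $1/M$ and $L$ large.

## 4. A signed alphabet and three adjacency rules

Let $\Omega$ be a finite set and let $\Lambda=\Omega\times\{1,-1\}$ be our alphabet. For a letter $x=(p,\sigma)$ put $\bar x=(p,-\sigma)$. Let $\varphi:\Omega^2\to\{-1,0,1\}$ be symmetric with $\varphi(p,p)=-1$, and put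
$$h\big((p,\sigma),(p',\sigma')\big)=\sigma\sigma'\varphi(p,p').$$
Then $h$ is symmetric and
$$h(\bar x,y)=-h(x,y),\qquad h(x,x)=-1,\qquad h(x,\bar x)=1.\tag{1}$$
For a letter $x$ let $N^+(x)=\{y:h(x,y)=1\}$, $N^-(x)=\{y:h(x,y)=-1\}$ and $N^{\ge0}(x)=\Lambda\setminus N^-(x)$. By (1), $N^-(x)=\{\bar y:y\in N^+(x)\}$, so
$$|N^-(x)|=|N^+(x)|,\qquad |N^-(x)\cap N^-(x')|=|N^+(x)\cap N^+(x')|.\tag{2}$$
A small example: $\Omega=\{p,q\}$, $\varphi(p,q)=0$. The letters are $p,\bar p,q,\bar q$ (writing $p$ for $(p,1)$), and $h(x,y)$ is $-1$ if $y=x$, $1$ if $y=\bar x$, and $0$ otherwise.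

We build graphs on the set $\Lambda^L$ of words, where adjacency of $v,w$ requires a coordinate $i$ with $v_i=\bar w_i$. Write $M=|\Lambda|$ and $n=M^L$. All such graphs have degrees at most $LM^{L-1}=(L/M)n$. The sign function is there to kill triangles, by the following consequence of (1): *if $w_i=\bar u_i$ and $h(u_i,v_i)=1$, then $h(v_i,w_i)=-1$.* So if a value $-1$ in any coordinate forbids adjacency, then two edges $uv$, $uw$ kill the edge $vw$ whenever one uses $i$ as its matching coordinate and the other has sign $+1$ there.

**The strong rule.** Join $v,w$ if for some $i$ we have $v_i=\bar w_i$ and $h(v_j,w_j)=1$ for all $j\ne i$. This is triangle-free, but too few edges remain. Fix a letter $x$, let $A=\{v:v_1=x\}$ and $B=\{w:h(x,w_1)\ne1\}$. An edge from $v\in A$ to $w$ has $h(x,w_1)=1$, whether the matching coordinate is $1$ (as $h(x,\bar x)=1$) or not. So no edge joins $A$ to $B$. Since $h(x,x)=-1$, the set $B$ contains $A$, so we pass to $B\setminus A$: the pair $(A,B\setminus A)$ is $0$-sparse, $|A|=n/M$, and $|B\setminus A|\ge(\frac12-\frac1M)n$, because $|N^+(x)|=|N^-(x)|\le M/2$.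 Fixing one coordinate already blinds $A$ to about half of the graph, whatever $h$ is.

**The weak rule.** Join $v,w$ if for some $i$ we have $v_i=\bar w_i$ and $h(v_j,w_j)\ne-1$ for all $j$. If $N^-(x)$ is a small part of $\Lambda$, fixing one coordinate now does little harm. But there are triangles: in the small example with $L=3$, the words
$$u=(p,p,p),\qquad v=(\bar p,q,q),\qquad w=(q,\bar p,\bar q)$$
are pairwise adjacent. Indeed $u,v$ match in coordinate $1$, $u,w$ in coordinate $2$, $v,w$ in coordinate $3$, and $h=0$ in the other coordinates of each pair.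

**The tournament rule.** To exclude a triangle with matching coordinates $i\neq i'$ on the two edges at $u$, we need the sign $+1$ at $i'$ on the first edge *or* at $i$ on the second. One of the two suffices. So let a tournament decide which. Let $D$ be a tournament on $[L]=\{1,\dots,L\}$ and let $D^+(i)$ be the set of out-neighbors of $i$.

**Definition (the word graph).** $V(G)=\Lambda^L$, and $v\sim w$ if and only if

1. there is $i\in[L]$ with $v_i=\bar w_i$ and $h(v_j,w_j)=1$ for all $j\in D^+(i)$ (we call $i$ an *index* of $vw$); and
2. $h(v_j,w_j)\ne-1$ for all $j\in[L]$.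

The relation is symmetric, and no word is adjacent to itself since $v_i\ne\bar v_i$. In the small example with $L=2$ and the arc $1\to2$, an edge with index $1$ needs $w_1=\bar v_1$ and $h(v_2,w_2)=1$, that is, $w_2=\bar v_2$; an edge with index $2$ needs $w_2=\bar v_2$ and $w_1\ne v_1$. So $v\sim w$ if and only if $w_2=\bar v_2$ and $w_1\ne v_1$. The words with second letter in $\{p,\bar p\}$ induce $K_{4,4}$ minus a perfect matching, which is the 3-dimensional cube, and so do those with second letter in $\{q,\bar q\}$; there are no other edges.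

**Lemma 5.** The word graph is triangle-free and has all degrees at most $(L/M)n$.

*Proof.* The degree bound was noted above. Let $uv$, $uw$ be edges with indices $i,i'$. If $i=i'$, then $v_i=\bar u_i=w_i$ and $h(v_i,w_i)=-1$. If $i'\in D^+(i)$, then $h(u_{i'},v_{i'})=1$ and $w_{i'}=\bar u_{i'}$, so $h(v_{i'},w_{i'})=-1$. If $i\in D^+(i')$, then in the same way $h(v_i,w_i)=-1$. One of the three cases occurs because $D$ is a tournament, and in each case condition 2 gives $v\not\sim w$. $\square$

It remains to choose $D$ and $h$ so that every set $A$ of size at least $M^{-k}n$ sees almost all words. Two sets show what is needed. The set $A=\{v:v_j=x_j\ (j\in T)\}$ is dangerous because $w$ may have the wrong signs against $x$ on $T$. We therefore want signs $-1$ to be rare, and an index $i$ with $D^+(i)\cap T=\emptyset$, so that on $T$ only the weak condition matters. The set $A=\Lambda_1\times\dots\times\Lambda_L$ with $|\Lambda_i|=M/2$ is dangerous because, for any particular $i$, only half of all words $w$ have $\bar w_i\in\Lambda_i$; it has size $2^{-L}n$, which is at least $n/M$ once $M\ge2^L$.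 We therefore want many indices to choose from. The proof shows that these are the only two dangers.

## 5. Choosing the tournament and the signs

**Proposition 6.** Let $\varepsilon\in(0,1)$ and let $k\ge1$ be an integer. There are arbitrarily large $M$, an integer $L\le\log M$, and a triangle-free graph $G$ on $n=M^L$ vertices such that

(i) every vertex has degree at most $(L/M)n$;

(ii) for every $A\subseteq V(G)$ with $|A|\ge M^{-k}n$, all but at most $\frac\varepsilon2n$ vertices $w$ satisfy $|N(w)\cap A|\ge\frac14M^{-3}|A|$.

The exponent $3$ in (ii) does not depend on $k$. This is what contradicts the conjecture.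

**Parameters.** Let
$$t=8(k+1),\qquad \eta=\frac{\varepsilon}{64t},\qquad \theta=2^{t+1}\big(2k\log(2/\eta)+1\big).$$
Let $L$ be sufficiently large in terms of $\varepsilon,k$, and put
$$\gamma=\frac{\varepsilon}{1000L^2},\qquad m=\lceil(2/\eta)^L\rceil,\qquad M=2m.$$
Here $t$ will bound the number of frozen coordinates, $\eta$ is the density of $+1$ (and of $-1$) in $h$, and $\theta$ bounds an entropy loss; none of them depends on $L$. We have
$$(2/\eta)^L\le M/2,\qquad \log M\le L\log(2/\eta)+\log4\le2L\log(2/\eta),\qquad L\le\log M.\tag{3}$$
As $L\to\infty$, $M\to\infty$, so $M$ is arbitrarily large.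

We use Hoeffding's inequality: a sum $X$ of $N$ independent random variables with values in $[0,1]$ satisfies $\Pr(X\le\mathbb EX-a)\le e^{-2a^2/N}$ and $\Pr(|X-\mathbb EX|\ge a)\le2e^{-2a^2/N}$.

**The tournament.** *We need: for every $T\subseteq[L]$ with $|T|\le t$, at least $2^{-t-1}L$ elements $i\notin T$ satisfy $D^+(i)\cap T=\emptyset$.* Enlarging $T$ only shrinks the set of such $i$, so we may assume $|T|=t$. In a uniformly random tournament each $i\notin T$ has no out-neighbor in $T$ with probability $2^{-t}$, independently for different $i$. So the number of such $i$ is $\mathrm{Bin}(L-t,2^{-t})$, with mean at least $\frac34 2^{-t}L$ when $L\ge4t$. To be less than $2^{-t-1}L$ it must fall at least $2^{-t-2}L$ below the mean, which has probability at most $\exp(-2(2^{-t-2}L)^2/L)=\exp(-2^{-2t-3}L)$. There are at most $L^t$ sets $T$, so for large $L$ a suitable $D$ exists.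

**The signs.** Put $\alpha_+=\eta$ and $\alpha_{\ge0}=1-\eta$. *We need $|\Omega|=m$ (so $|\Lambda|=M$) and, for $r\in\{+,\ge0\}$,*

* (Q1) $(1-\gamma)\alpha_rM\le|N^r(x)|\le(1+\gamma)\alpha_rM$ for all $x\in\Lambda$;
* (Q2) $|N^r(x)\cap N^r(x')|\le(1+\gamma)\alpha_r^2M$ whenever $x'\notin\{x,\bar x\}$.

In other words, the sets $N^r(x)$ have the right size and are pairwise nearly independent. Let $\xi=\gamma\eta^2/8$. It suffices that
$$\big||N^+(x)|-\eta M\big|\le\xi M\ \text{ for all }x,\qquad \big||N^+(x)\cap N^+(x')|-\eta^2M\big|\le\xi M\ \text{ for all }x'\notin\{x,\bar x\}.\tag{4}$$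
For $r=+$ this is clear, since $\xi\le\gamma\eta$ and $\xi\le\gamma\eta^2$. For $r={\ge0}$, use (2): $|N^{\ge0}(x)|=M-|N^+(x)|$ is within $\xi M\le\gamma(1-\eta)M$ of $(1-\eta)M$, and
$$|N^{\ge0}(x)\cap N^{\ge0}(x')|=M-|N^-(x)|-|N^-(x')|+|N^-(x)\cap N^-(x')|\le(1-\eta)^2M+3\xi M,$$
where $3\xi\le\gamma(1-\eta)^2$.

To get (4), choose $\varphi(p,p')$ for unordered pairs $p\ne p'$ independently, equal to $1$ and to $-1$ with probability $\eta$ each and to $0$ otherwise. Let $x=(p,\sigma)$. Each $p'\ne p$ with $\varphi(p,p')\ne0$ contributes exactly one signed letter to $N^+(x)$, and $p'=p$ contributes exactly $\bar x$. So $|N^+(x)|=1+\mathrm{Bin}(m-1,2\eta)$, whose mean is within $1$ of $2\eta m=\eta M$. If $x'\notin\{x,\bar x\}$, then $x'=(p',\sigma')$ with $p'\ne p$. For $p''\notin\{p,p'\}$, the letter $(p'',\sigma'')$ lies in $N^+(x)\cap N^+(x')$ if and only if $\sigma\varphi(p,p'')=\sigma''=\sigma'\varphi(p',p'')$. So $p''$ contributes $1$ exactly when $\sigma\varphi(p,p'')=\sigma'\varphi(p',p'')\ne0$, which has probability $2\eta^2$, independently over $p''$, and $0$ otherwise. The two elements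 $p''\in\{p,p'\}$ contribute at most $4$ in total. Hence $|N^+(x)\cap N^+(x')|$ lies between $X$ and $X+4$, where $X\sim\mathrm{Bin}(m-2,2\eta^2)$ and $\eta^2M-4\eta^2=\mathbb EX\le\eta^2M$.

By Hoeffding each of these binomial variables deviates from its mean by more than $\xi m$ with probability at most $2e^{-2\xi^2m}$. If none does, every error in (4) is at most $\xi m+5\le2\xi m=\xi M$, once $\xi m\ge5$. There are at most $2M^2$ requirements. Now $m\ge(2/\eta)^L$ is exponential in $L$, $1/\xi$ is polynomial in $L$, and $\log M$ is linear in $L$, so $\xi m\ge5$ and $4M^2e^{-2\xi^2m}<1$ for large $L$. A suitable $\varphi$ exists.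

Let $G$ be the word graph of this $D$ and $h$. Lemma 5 gives triangle-freeness and (i). The next section proves (ii).

## 6. Sets of size $M^{-k}n$ see almost every word

Let $\mu$ be the uniform measure on $\Lambda^L$, and let $|A|\ge M^{-k}n$. "Large $L$" always means large in terms of $\varepsilon,k$ only, never depending on $A$.

**Step 1 (cut $A$ into spread pieces).** The purpose is to separate the frozen coordinates from the free ones. For $A''\subseteq\Lambda^L$, $T\subseteq[L]$ and $\tau\in\Lambda^T$, let $\mu(A''|\tau)$ be the density of $A''$ inside the subcube $\{v:v_T=\tau\}$.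

Let $A''\subseteq A$ with $|A''|\ge|A|/2$, so $\mu(A'')\ge\frac12M^{-k}$. Choose $(T,\tau)$ maximizing $\mu(A''|\tau)M^{-|T|/8}$, and let $P=A''\cap\{v:v_T=\tau\}$. Comparing with $T=\emptyset$,
$$1\ge\mu(A''|\tau)\ge M^{|T|/8}\mu(A'')\ge\tfrac12M^{|T|/8-k}.$$
In particular $P\ne\emptyset$. Also $|T|/8-k\le\log2/\log M\le1$. So we have

* (a) $|T|\le8(k+1)=t$, and $|P|/M^{L-|T|}=\mu(A''|\tau)\ge\frac12M^{-k}$;
* (b) for $v$ uniform in $P$, every $Z\subseteq[L]\setminus T$ and every $\zeta\in\Lambda^Z$: $\Pr(v_Z=\zeta)\le M^{-\frac78|Z|}$.

For (b), $\Pr(v_Z=\zeta)=M^{-|Z|}\mu(A''|\tau\zeta)/\mu(A''|\tau)$, where $\tau\zeta$ fixes the coordinates in $T\cup Z$, and by maximality the quotient is at most $M^{|Z|/8}$.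

Start with $A''=A$ and repeatedly remove such a piece $P$ from the remaining set as long as at least $|A|/2$ vertices remain. We obtain disjoint pieces $P_1,P_2,\dots\subseteq A$, each satisfying (a) and (b) with its own $T,\tau$, covering at least $|A|/2$ vertices.

**Step 2 (one piece sees almost every word).** *Claim: for each piece $P$, all but at most $\frac{3\varepsilon}{16}n$ vertices $w$ satisfy $|N(w)\cap P|\ge M^{-3}|P|$.* The proof occupies Steps 2a–2e. Let $v$ be uniform in $P$.

**Step 2a (many usable indices with little entropy loss).** Let $I=\{i\notin T:D^+(i)\cap T=\emptyset\}$. By the choice of $D$ and (a), $|I|\ge2^{-t-1}L$. For $i\notin T$ let $\nu_i$ be the law of $v_i$ and let $d_i=\log M-H(v_i)\ge0$ be its relative entropy with respect to the uniform law, where $H$ is entropy. Entropy is subadditive and $v$ is determined by its coordinates outside $T$, so $\log|P|=H(v)\le\sum_{i\notin T}H(v_i)$, and by (a)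
$$\sum_{i\in I}d_i\le\sum_{i\notin T}d_i\le\log\big(M^{L-|T|}/|P|\big)\le k\log M+\log2.$$
By (3) the average of $d_i$ over $I$ is at most $2^{t+1}(k\log M+1)/L\le2^{t+1}(2k\log(2/\eta)+1)=\theta$. By Markov, the set $I'$ of $i\in I$ with $d_i\le2\theta$ satisfies $|I'|\ge\frac12|I|\ge2^{-t-2}L$.

**Step 2b (each usable index serves a constant fraction of letters).** For $i\in I'$ let
$$Y_i=\{\omega\in\Lambda:\nu_i(\bar\omega)\ge M^{-9/8}\},\qquad u=|Y_i|/M.$$
If $w_i\in Y_i$, then $v_i=\bar w_i$ has a decent probability. We show $u\ge e^{-4\theta-2}$. Let $q$ be the $\nu_i$-measure of $\{\bar\omega:\omega\in Y_i\}$, a set of uniform measure $u$. Then $q\ge1-M\cdot M^{-9/8}\ge\frac12$ for large $L$; in particular $u>0$. If $u=1$ there is nothing to show. Otherwise, merging letters into this set and its complement does not increase relative entropy (data processing), so with $0\log0=0$,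
$$2\theta\ge d_i\ge q\log\frac qu+(1-q)\log\frac{1-q}{1-u}\ge q\log\frac1u-\log2.$$
The last inequality uses $q\log q+(1-q)\log(1-q)\ge-\log2$ and $\log\frac1{1-u}\ge0$. As $q\ge\frac12$, $\log\frac1u\le2(2\theta+\log2)\le4\theta+2$.

**Step 2c (three bad events).** Let $w$ be uniform in $\Lambda^L$. For $i\in I'$ put $J=[L]\setminus(T\cup\{i\})$. Then $D^+(i)\subseteq J$, since $i\in I$. For $\omega\in Y_i$ define
$$F_{i,\omega}(w)=\Pr\big(h(v_j,w_j)=1\ \forall j\in D^+(i),\ \ h(v_j,w_j)\ne-1\ \forall j\in J\setminus D^+(i)\ \big|\ v_i=\bar\omega\big),$$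
where the probability is over $v$ uniform in $P$; the condition has positive probability as $\omega\in Y_i$. Note that $F_{i,\omega}(w)$ depends only on $w_J$. The bad events are:

* $\mathcal B_1$: $h(\tau_j,w_j)=-1$ for some $j\in T$;
* $\mathcal B_2$: $w_i\notin Y_i$ for all $i\in I'$;
* $\mathcal B_3$: for some $i\in I'$ we have $w_i\in Y_i$ and $F_{i,w_i}(w)<1/M$.

By (2) and (Q1), $\Pr(\mathcal B_1)\le t(1+\gamma)\eta\le2t\eta\le\varepsilon/16$. The letters $w_i$ are independent, so by Step 2b
$$\Pr(\mathcal B_2)\le(1-e^{-4\theta-2})^{|I'|}\le\exp\big(-e^{-4\theta-2}2^{-t-2}L\big)\le\varepsilon/16$$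
for large $L$, since $\theta$ and $t$ do not depend on $L$.

**Step 2d (second moment: the sign conditions hold often enough).** We bound $\Pr(\mathcal B_3)$. Fix $i\in I'$ and $\omega\in Y_i$, write $F=F_{i,\omega}$, and let $P'$ be the law of $v_J$ given $v_i=\bar\omega$. First, $P'$ is still spread. By (b) applied to $Z\cup\{i\}$, and since $\Pr(v_i=\bar\omega)\ge M^{-9/8}$, for each nonempty $Z\subseteq J$ every value of $v_Z$ has $P'$-probability at most
$$M^{-\frac78(|Z|+1)+\frac98}=M^{-\frac78|Z|+\frac14}\le M^{-|Z|/2}.\tag{5}$$
For $j\in J$ let $r_j$ be $+$ if $j\in D^+(i)$ and $\ge0$ otherwise, and let $\Pi=\prod_{j\in J}\alpha_{r_j}\ge\eta^L$. As $h$ is symmetric, $F(w)=P'(w_j\in N^{r_j}(v_j)\ \forall j\in J)$. Exchanging the averages over $w$ and $v$, and using (Q1),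
$$\mathbb EF=\mathbb E_{v}\prod_{j\in J}\frac{|N^{r_j}(v_j)|}{M}\ge(1-\gamma)^L\Pi\ge\tfrac12\Pi,$$
since $(1-\gamma)^L\ge1-\gamma L\ge\frac12$. For the second moment let $v,v'$ be independent with law $P'$, and let $Z=\{j\in J:v'_j\in\{v_j,\bar v_j\}\}$. For $j\notin Z$, (Q2) gives $|N^{r_j}(v_j)\cap N^{r_j}(v'_j)|\le(1+\gamma)\alpha_{r_j}^2M$. For $j\in Z$ we use (Q1) and $\alpha_{r_j}\ge\eta$ to bound the intersection by $(1+\gamma)\alpha_{r_j}M\le(1+\gamma)\alpha_{r_j}^2M/\eta$. Hence
$$\mathbb EF^2=\mathbb E_{v,v'}\prod_{j\in J}\frac{|N^{r_j}(v_j)\cap N^{r_j}(v'_j)|}{M}\le(1+\gamma)^L\Pi^2\;\mathbb E\,\eta^{-|Z|}.$$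
Expand $\eta^{-|Z|}=\sum_{Z_0\subseteq Z}(\eta^{-1}-1)^{|Z_0|}$. For fixed $v$, the event $Z_0\subseteq Z$ allows $2^{|Z_0|}$ values of $v'_{Z_0}$, each of probability at most $M^{-|Z_0|/2}$ by (5) (trivially if $Z_0=\emptyset$). So
$$\mathbb E\,\eta^{-|Z|}=\sum_{Z_0\subseteq J}(\eta^{-1}-1)^{|Z_0|}\Pr(Z_0\subseteq Z)\le\sum_{Z_0\subseteq J}\Big(\frac{2}{\eta\sqrt M}\Big)^{|Z_0|}\le\Big(1+\frac{2}{\eta\sqrt M}\Big)^L\le(1+\gamma)^L$$
for large $L$, since $M\ge(2/\eta)^L$ gives $2/(\eta\sqrt M)\le(2/\eta)^{1-L/2}$, which is below $\gamma=\varepsilon/(1000L^2)$. Since $\frac{1+\gamma}{1-\gamma}\le e^{3\gamma}$ for $\gamma\le\frac12$, and $e^y-1\le2y$ for $0\le y\le1$,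
$$\frac{\mathrm{Var}\,F}{(\mathbb EF)^2}\le\Big(\frac{1+\gamma}{1-\gamma}\Big)^{2L}-1\le e^{6\gamma L}-1\le12\gamma L.$$
By Chebyshev, $F\ge\frac12\mathbb EF$ except with probability at most $48\gamma L$. When it holds, $F\ge\frac14\Pi\ge\frac14\eta^L\ge\frac14\cdot2^{L+1}/M\ge1/M$, where we used $M\ge2(2/\eta)^L$ from (3).

So $\Pr(F_{i,\omega}(w)<1/M)\le48\gamma L$ for each $i,\omega$. As $w_i$ and $w_J$ are independent, we may condition on $w_i=\omega$; summing over $i$,
$$\Pr(\mathcal B_3)\le L\cdot48\gamma L=\frac{48\varepsilon}{1000}\le\frac\varepsilon{16}.$$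

**Step 2e (conclusion of the claim).** With probability at least $1-\frac{3\varepsilon}{16}$ none of the bad events occurs. Then there is $i\in I'$ with $w_i\in Y_i$ and $F_{i,w_i}(w)\ge1/M$. For $v$ uniform in $P$, with probability $\nu_i(\bar w_i)F_{i,w_i}(w)\ge M^{-9/8}M^{-1}\ge M^{-3}$ we have $v_i=\bar w_i$ together with all the sign conditions in the definition of $F_{i,w_i}(w)$. In that case $v\sim w$. Condition 1 holds with index $i$. Condition 2 holds at $i$ because $h(\bar w_i,w_i)=1$, on $J$ by the sign conditions, and on $T$ because $v_T=\tau$ and $\mathcal B_1$ fails. So $|N(w)\cap P|\ge M^{-3}|P|$, and the claim is proved.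

**Step 3 (put the pieces together).** Call $P_l$ bad for $w$ if $|N(w)\cap P_l|<M^{-3}|P_l|$. By the claim, for uniform $w$,
$$\mathbb E_w\sum\{|P_l|:P_l\text{ bad for }w\}\le\tfrac{3\varepsilon}{16}\sum_l|P_l|.$$
By Markov, for all but at most $\frac{3\varepsilon}8n\le\frac\varepsilon2n$ vertices $w$, the pieces not bad for $w$ have total size at least $\frac12\sum_l|P_l|\ge\frac14|A|$. For such $w$, $|N(w)\cap A|\ge\frac14M^{-3}|A|$. This proves Proposition 6. $\blacksquare$

## 7. The triangle is not good

**Proof of Theorem 1.** If $\varepsilon'\le\varepsilon$, $s'\ge s$ and $c\in(0,1)$, then every $(\varepsilon c^sn,\varepsilon n)$-pair is also an $(\varepsilon'c^{s'}n,\varepsilon'n)$-pair. So a graph and $c$ that work for $(\varepsilon',s')$ also work for $(\varepsilon,s)$, and we may assume that $\varepsilon\in(0,1)$ and that $s$ is a positive integer. Apply Proposition 6 with this $\varepsilon$ and $k=4s+1$, with $M$ large, and let $c=M^{-4}$. Then $\varepsilon c^s=\varepsilon M^{-4s}\ge M^{-k}$. Let $(A,B)$ be an $(\varepsilon c^sn,\varepsilon n)$-pair.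

*It is not $c$-sparse.* By (ii), at least $|B|-\frac\varepsilon2n\ge\frac12|B|$ vertices of $B$ have at least $\frac14M^{-3}|A|$ neighbors in $A$. So there are at least $\frac18M^{-3}|A||B|>M^{-4}|A||B|=c|A||B|$ edges between $A$ and $B$.

*It is not $(1-c)$-dense.* By (i) there are at most $|A|\frac LMn\le\frac{L}{\varepsilon M}|A||B|<\frac12|A||B|<(1-c)|A||B|$ edges, using $L\le\log M$ and $M$ large.

Finally $G$ is triangle-free, so it has no copy of $K_3$. $\blacksquare$

## 8. Triangle-free graphs with no lopsided pure pair

We now prove Theorem 3, by sampling vertices from the graph of Proposition 6. Sampling reduces the number of vertices from $M^L$ to $M^r$ with $r$ constant; sets of size $M^6$ in the sample then behave as well as large sets in $G$.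

**Set-up.** Let $r=\lceil6/\varepsilon\rceil\ge7$, $k=2r+3$, $\varepsilon_0=\varepsilon/32$. Take $G$ from Proposition 6 for $(\varepsilon_0,k)$ with $M$ large. For $|A|\ge M^{-k}n$, all but at most $\varepsilon_0n$ vertices have at least $\frac14M^{-3}|A|\ge M^{-4}|A|$ neighbors in $A$. Let $N=M^r$ and $b=M^6$, so $N^\varepsilon\ge b$. Let $v_1,\dots,v_N$ be independent uniform vertices of $G$, and let $\Gamma$ be the graph on $[N]$ with $i\sim j$ if and only if $v_i\sim v_j$. A triangle in $\Gamma$ would give three pairwise adjacent vertices of $G$, so $\Gamma$ is triangle-free.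

Call $(w_1,\dots,w_b)\in V(G)^b$ *bad* if the set $A^*$ of vertices adjacent to none of the $w_l$ has $|A^*|>M^{-k}n$. This does not depend on the order, so we may call a $b$-subset $I$ of $[N]$ bad, meaning that $(v_i)_{i\in I}$ is bad.

**Step 1 (bad tuples are very rare).** *A uniformly random $b$-tuple is bad with probability at most $(\varepsilon/8)^b$.* If $(w_1,\dots,w_b)$ is bad, choose $M^5$ independent uniform elements of $A^*$, with repetition. A vertex with at least $M^{-4}|A^*|$ neighbors in $A^*$ is adjacent to none of them with probability at most $(1-M^{-4})^{M^5}\le e^{-M}$. So the expected number of vertices adjacent to none of them is at most $(\varepsilon_0+e^{-M})n$, and some $x\in(A^*)^{M^5}$ is such that the set $B_x$ of vertices adjacent to no entry of $x$ has $|B_x|\le(\varepsilon_0+e^{-M})n\le2\varepsilon_0n$. All $w_l$ lie in $B_x$, because the entries of $x$ lie in $A^*$. For a fixed $x\in V(G)^{M^5}$ with $|B_x|\le2\varepsilon_0n$, a random $b$-tuple lies in $B_x^b$ with probability at most $(2\varepsilon_0)^b$. The number of choices for $x$ is at most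
$$n^{M^5}=e^{M^5L\log M}\le e^{M^5\log^2M}\le2^{M^6}=2^b$$
for $M$ large. So the probability is at most $2^b(2\varepsilon_0)^b=(4\varepsilon_0)^b=(\varepsilon/8)^b$.

**Step 2 (every linear set contains a $b$-set that is not bad).** By Step 1 and Markov, with probability at least $\frac34$ at most $4(\varepsilon/8)^b\binom Nb$ of the $b$-subsets of $[N]$ are bad. If so, every $B\subseteq[N]$ with $|B|\ge\varepsilon N$ contains a $b$-subset that is not bad: as $b\le\varepsilon N/2$ for $M$ large,
$$\binom{|B|}b\ge\Big(\frac{|B|-b}N\Big)^b\binom Nb\ge(\varepsilon/2)^b\binom Nb>4(\varepsilon/8)^b\binom Nb.$$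

**Step 3 (no anticomplete pair of $b$-sets, one of them not bad).** Consider pairs of disjoint $b$-sets $I,J\subseteq[N]$ with $I$ not bad and no edge of $\Gamma$ between $I$ and $J$. Given $(v_i)_{i\in I}$ with $I$ not bad, all $v_j$ $(j\in J)$ must lie in the set $A^*$ of $I$, which has density at most $M^{-k}$. So the expected number of such pairs is at most $N^{2b}M^{-kb}=M^{(2r-k)b}=M^{-3b}<\frac14$.

**Step 4 (degrees).** Given $v_i$, each other $v_j$ is adjacent to it with probability at most $L/M$, independently. So the probability that some vertex of $\Gamma$ has degree at least $\varepsilon N$ is at most $N2^N(L/M)^{\varepsilon N}<\frac14$ for $M$ large, as $L\le\log M$.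

**Step 5 (conclusion).** With positive probability the property in Step 2 holds, no pair as in Step 3 exists, and $\Gamma$ has maximum degree less than $\varepsilon N$. Let $A,B$ be disjoint with $|A|\ge N^\varepsilon\ge b$ and $|B|\ge\varepsilon N$. They are not complete to each other, by the degree bound. If they were anticomplete, a $b$-set $I\subseteq B$ that is not bad and any $b$-set $J\subseteq A$ would contradict Step 3. $\blacksquare$

## 9. Which graphs survive

We turn to Theorem 2. Two observations reduce it to three graphs.

**Complements.** $H$ is good if and only if $\overline H$ is good: copies of $\overline H$ in $\overline G$ are copies of $H$ in $G$, and complementing $G$ exchanges $c$-sparse and $(1-c)$-dense pairs.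

**Induced subgraphs.** If $H$ is good, so is every induced subgraph $H'$. Every copy of $H$ restricts to a copy of $H'$, and each copy of $H'$ extends to at most $n^{|H|-|H'|}$ copies of $H$. So an $(\alpha,H)$-saturated graph is $(\alpha,H')$-saturated, and the same $\varepsilon,s$ work.

**Only if.** By Theorem 1, $K_3$ is not good, hence neither is $\overline{K_3}$, hence neither is any $H$ containing $K_3$ or $\overline{K_3}$ as an induced subgraph. By Ramsey's theorem ($R(3,3)=6$) this includes every $H$ with $|H|\ge6$.

**The remaining graphs.** Let $H$ have no triangle and no stable set of size three. Neighborhoods are stable, so all degrees are at most $2$; the nonneighbors of a vertex form a clique, so there are at most $2$ of them. Hence $|H|\le5$. If $|H|=5$, then $H$ is 2-regular, so $H=C_5$. If $|H|=4$, all degrees are $1$ or $2$, so the components are cycles and paths with at least one edge, and without triangles this leaves $2K_2$, $P_4$ and $C_4$. If $|H|=3$, then $H$ is $P_3$ or $K_2$ plus an isolated vertex, both induced in $P_4$; graphs with at most two vertices are also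 induced in $P_4$. Since $P_4$ is induced in $C_5$, every such $H$ is an induced subgraph of $C_4$, $2K_2$ or $C_5$. Conversely, these three graphs, hence also their induced subgraphs, have no triangle and no stable set of size three. So it remains to show that $C_4$, $2K_2$ and $C_5$ are good.

The plan is to treat first graphs in which all degrees are small (Sections 10 and 11), and then to find such a graph inside $G$ or $\overline G$ by a theorem of Nikiforov (Section 12).

## 10. Graphs of small maximum degree: two lemmas, $2K_2$ and $C_4$

Fix $\delta=\frac1{1000}$.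

**Proposition 7.** Let $n\ge10^4$ and $0<c\le\frac1{100}$. Let $G$ have $n$ vertices and maximum degree at most $\delta n$, with no $c$-sparse $(c^{10}n,\delta n)$-pair. Then for each $F\in\{C_4,2K_2,C_5\}$, $G$ has at least $c^{25}n^{|F|}$ copies of $F$.

Throughout this section and the next, $G$ is as in Proposition 7. For $|A|\ge c^{10}n$ let $E(A)$ be the set of $y\notin A$ with $|N(y)\cap A|\le c|A|$. There are at most $c|A||E(A)|$ edges between $A$ and $E(A)$, so by hypothesis
$$|E(A)|<\delta n.\tag{6}$$
So if also $|A|\le\delta n$, all but at most $2\delta n$ vertices $y$ satisfy $y\notin A$ and $|N(y)\cap A|>c|A|$: almost every vertex has a fair share of neighbors in $A$. The degree bound is the opposing force: no small set is seen by many vertices *in the same place*. The two lemmas combine these.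

**Lemma 8.** Let $c^{10}n\le|X_1|,|X_2|\le\delta n$. For all but $20\delta n^2$ ordered pairs $(z,z')$ of vertices we have $z\ne z'$, $z\not\sim z'$, $z,z'\notin X_1\cup X_2$,
$$|(N(z)\cap X_1)\setminus N(z')|\ge\tfrac c2|X_1|\quad\text{and}\quad|(N(z')\cap X_2)\setminus N(z)|\ge\tfrac c2|X_2|.$$

*Proof.* By (6), all but $4\delta n$ vertices $z$ are *typical*: $z\notin X_1\cup X_2$ and $|N(z)\cap X_i|>c|X_i|$ for $i=1,2$. Discard the pairs with an atypical member (at most $8\delta n^2$), the equal pairs ($n\le\delta n^2$) and the adjacent pairs (at most $\delta n^2$). For typical $z$, each $x\in N(z)\cap X_1$ has degree at most $\delta n$, so at most $2\delta n$ vertices $z'$ are adjacent to at least half of $N(z)\cap X_1$. Discard these pairs (at most $2\delta n^2$), and symmetrically the pairs where $z$ is adjacent to at least half of $N(z')\cap X_2$ (at most $2\delta n^2$). In all, at most $14\delta n^2$ pairs are discarded, and the others satisfy the conclusion. $\square$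

The second lemma produces *adjacent* pairs $(z,z')$ with this property. This is harder, because adjacent vertices might have nested traces on a set $S$. The proof shows that if traces were nearly nested along most edges, then a chain of two edges would force a positive proportion of all vertices to see the same small set.

**Lemma 9.** Let $S\subseteq R\subseteq V(G)$ with $c^8n\le|S|\le\delta n$ and $|R|\le2\delta n$. For a vertex $z$ write $S_z=N(z)\cap S$. Then at least $c^4n^2$ ordered pairs $(z,z')$ of adjacent vertices outside $R$ are *crossing*, meaning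
$$|S_z\setminus S_{z'}|\ge\tfrac c4|S|\quad\text{and}\quad|S_{z'}\setminus S_z|\ge\tfrac c4|S|.$$

*Proof.* Suppose there are fewer. Note that $(z,z')$ is crossing if and only if $(z',z)$ is.

*Three layers.* Let $Z=\{z\notin R:|S_z|>c|S|\}$. By (6), $|Z|\ge(1-3\delta)n$. Order $Z$ so that $|S_z|$ is nondecreasing, and let $Z_1,Z_2,Z_3$ be disjoint sets of size $\lfloor|Z|/3\rfloor\ge0.29n$, occurring in this order. Let $Z_2'$ be the set of $y\in Z_2$ that are in at most $c^2n$ crossing pairs $(y,\cdot)$. There are fewer than $c^4n^2$ crossing pairs, so $|Z_2\setminus Z_2'|\le c^2n$ and $|Z_2'|\ge0.28n$.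

*From the bottom to the middle layer.* As $(Z_1,Z_2')$ is not $c$-sparse, there are more than $0.08cn^2$ edges between $Z_1$ and $Z_2'$. At least $0.07cn^2$ of them are not crossing, because $c^4\le0.01c$. So some $b\in Z_1$ has a set $Y\subseteq Z_2'$ of at least $0.07cn$ neighbors $y$ such that $(b,y)$ is not crossing.

*From the middle to the top layer.* By (6) applied to $Y$, all but $\delta n$ of the $z\in Z_3$ have more than $c|Y|$ neighbors in $Y$. By the choice of $Z_2'$, at most $|Y|c^2n/(c|Y|)=cn$ vertices $z$ are in crossing pairs with at least $c|Y|$ members of $Y$. So at least $0.29n-\delta n-cn\ge0.25n$ vertices $z\in Z_3$ have a neighbor $y\in Y$ with $(y,z)$ not crossing.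

*Contradiction.* For such $z,y$ we have $|S_y|\le|S_z|$, so $|S_y\setminus S_z|\le|S_z\setminus S_y|$. As $(y,z)$ is not crossing, the smaller of these is less than $\frac c4|S|$, that is, $|S_y\setminus S_z|<\frac c4|S|$. Likewise $|S_b\setminus S_y|<\frac c4|S|$. So $|S_b\setminus S_z|<\frac c2|S|<\frac12|S_b|$, as $|S_b|>c|S|$. Hence at least $0.25n$ vertices $z$ are each adjacent to at least half of the nonempty set $S_b$, and some vertex of $S_b$ has degree at least $0.125n>\delta n$, a contradiction. $\square$

**Copies of $2K_2$.** Here two disjoint edges are enough. Split $V(G)$ into two halves, each of size at least $0.4n$. The pair is not $c$-sparse, so $G$ has more than $c(0.4n)^2$ edges. For each edge $uv$, the set $V(G)\setminus(N(u)\cup N(v))$ has at least $(1-2\delta)n$ vertices and contains neither $u$ nor $v$; splitting it into halves gives more than $c(0.4n)^2$ edges inside it, and each forms an induced $2K_2$ with $uv$. So there are at least $(0.16c)^2n^4\ge c^{25}n^4$ copies.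

**Copies of $C_4$.** We look first for cycles $b\,a\,z\,a'$ with $a,a'$ nonadjacent common neighbors of $b,z$. If the common neighborhoods are too close to cliques, we use a near-clique instead.

More than $n/2$ vertices have degree at least $cn/4$. Otherwise let $A$ consist of $\lfloor n/4\rfloor$ vertices of smaller degree and $B=V(G)\setminus A$; there are at most $|A|cn/4\le c|A||B|$ edges between them, a contradiction. For each such vertex $b$ put $A=N(b)$. By (6), at least $n/2$ vertices $z\notin N(b)\cup\{b\}$ satisfy $|A_z|>c|A|\ge c^2n/4$, where $A_z=A\cap N(z)$. This gives at least $n^2/4$ pairs $(b,z)$. Let $\kappa_0=c/64$.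

Suppose that for at least $n^2/8$ of these pairs the set $A_z$ has at least $\kappa_0|A_z|^2$ ordered pairs of distinct nonadjacent vertices $a,a'$. Since $b\not\sim z$, each gives an induced cycle $b\,a\,z\,a'$, and there are at least $\frac{n^2}8\cdot\frac c{64}\cdot\frac{c^4n^2}{16}\ge c^{25}n^4$ copies.

Otherwise some $A_z$ has fewer such pairs. Let $Q\subseteq A_z$ consist of the vertices with at most $2\kappa_0|A_z|$ nonneighbors in $A_z$ (other than themselves). Then $|Q|\ge\frac12|A_z|\ge c^2n/8$, $|Q|\le|N(b)|\le\delta n$, and each $q\in Q$ has at most $2\kappa_0|A_z|\le4\kappa_0|Q|=\frac c{16}|Q|$ nonneighbors in $Q$. Apply Lemma 9 with $S=R=Q$, and write $Q_z=N(z)\cap Q$ for each vertex $z$. Let $(z,z')$ be a crossing pair. The sets $Q_z\setminus Q_{z'}$ and $Q_{z'}\setminus Q_z$ are disjoint of size at least $\frac c4|Q|$, so each vertex of the first is nonadjacent to at most a quarter of the second. So at least half of the pairs $(q,q')$ between them are adjacent, and then $z\,q\,q'\,z'$ is an induced $C_4$: its edges are $zq$, $qq'$, $q'z'$, $z'z$, and $z\not\sim q'$, $z'\not\sim q$.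 This gives at least $c^4n^2\cdot\frac12\left(\frac c4\right)^2\left(\frac{c^2n}8\right)^2=\frac{c^{10}}{2048}n^4\ge c^{25}n^4$ copies.

## 11. Copies of $C_5$ in graphs of small maximum degree

This is the longest case. We distinguish whether there are two moderately large sets with very few edges between them.

**Case A: there are disjoint $W_1,W_2$ with $|W_i|\ge c^5n$ and at most $c^7|W_1||W_2|$ edges between them.** If $|W_i|>\delta n$, replace $W_i$ by a subset of size $\lfloor\delta n\rfloor\ge c^5n$; averaging over all such subsets, we can do this, for one $i$ after the other, without increasing the edge density. So assume $|W_i|\le\delta n$.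

**Case A1: there are disjoint $X_1,X_2\subseteq W_1$ with $|X_i|\ge\frac{c^2}4|W_1|$ and at least $(1-c^3)|X_1||X_2|$ edges between them.** The idea is to take the edge $xx'$ of the 5-cycle between $X_1$ and $X_2$ and the opposite vertex $u$ in $W_2$. Note that $c^8n\le\frac{c^7n}4\le|X_i|\le\delta n$. By (6) applied to $W_2$ and then to $W_2\cap N(z)$ (which has size at least $c^6n$), all but $4\delta n^2$ ordered pairs $(z,z')$ satisfy $|U|>c^2|W_2|$, where $U=W_2\cap N(z)\cap N(z')$. Together with Lemma 8, at least $(1-24\delta)n^2\ge n^2/2$ pairs satisfy this and the conclusion of Lemma 8. For such a pair let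
$$D_1=(N(z)\cap X_1)\setminus N(z'),\qquad D_2=(N(z')\cap X_2)\setminus N(z),$$
so $|D_i|\ge\frac c2|X_i|\ge\frac{c^3}8|W_1|$. Among triples $(u,x,x')\in U\times D_1\times D_2$:

* at most a fraction $c^3|X_1||X_2|/(|D_1||D_2|)\le c^3\cdot\frac4{c^2}=4c$ have $x\not\sim x'$;
* at most a fraction $c^7\frac{|W_1||W_2|}{|D_1||U|}\le c^7\cdot\frac8{c^3}\cdot\frac1{c^2}=8c^2$ have $u\sim x$, and likewise for $u\sim x'$.

As $4c+16c^2<\frac12$, at least half of the triples satisfy $x\sim x'$, $u\not\sim x$, $u\not\sim x'$. Then $u\,z\,x\,x'\,z'$ is an induced $C_5$: the edges are $uz,zx,xx',x'z',z'u$, and the nonedges are $ux$, $ux'$, $zx'$, $z'x$ and $zz'$. As $|U|\ge c^7n$ and $|D_i|\ge\frac c2\cdot\frac{c^7n}4$, this gives at least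
$$\frac{n^2}2\cdot\frac12\cdot c^7n\cdot\Big(\frac c2\Big)^2\Big(\frac{c^7n}4\Big)^2=\frac{c^{23}}{256}n^5\ge c^{25}n^5$$
copies.

**Case A2: there are no such $X_1,X_2$.** Now nonadjacent pairs inside $W_1$ are plentiful, and crossing pairs supply the rest of the cycle. By (6), at least $n/2$ vertices $v\notin W_1$ have $|W_1\cap N(v)|>c|W_1|$. For each, let $S=W_1\cap N(v)$, so $c^6n\le|S|\le\delta n$, and $R=N(v)\cup\{v\}$, so $S\subseteq R$ and $|R|\le2\delta n$, and apply Lemma 9. For a crossing pair $(z,z')$ the sets $S_z\setminus S_{z'}$ and $S_{z'}\setminus S_z$ are disjoint subsets of $W_1$ of size at least $\frac c4|S|\ge\frac{c^2}4|W_1|$. So more than a fraction $c^3$ of the pairs $(x,x')$ between them are nonadjacent. Then $v\,x\,z\,z'\,x'$ is an induced $C_5$: the edges are $vx,xz,zz',z'x',x'v$; moreover $v\not\sim z,z'$ since $z,z'\notin R$, and $x\not\sim z'$, $x'\not\sim z$, $x\not\sim x'$. This gives at least $\frac n2\cdot c^4n^2\cdot c^3\left(\frac c4\right)^2(c^6n)^2=\frac{c^{21}}{32}n^5\ge c^{25}n^5$ copies.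

**Case B: every two disjoint sets of size at least $c^5n$ have more than a fraction $c^7$ of all possible edges between them.** Here any two moderately large sets supply an edge $xx'$. We need a path $b_1\,u\,b_2$ with $b_1\not\sim b_2$ and large private neighborhoods for $b_1$ and $b_2$ that avoid $N(u)$. The danger is that $N(u)$ covers $N(b_1)$; we avoid it by taking $u$ of small degree.

Let $V_1$ be the set of $\lfloor n/2\rfloor$ vertices of smallest degree and $V_2$ the rest, so $|N(u)|\le|N(b)|$ for $u\in V_1$, $b\in V_2$. For an edge $ub$ say that $u$ is *far* from $b$ if $|N(u)\cap N(b)|\le\frac34|N(b)|$. Call $(b,b')$ *separated* if $|N(b)\cap N(b')|<\frac18\min(|N(b)|,|N(b')|)$. In a disjoint union of stars, for instance, a leaf is far from its center, and the centers of two different stars with at least one edge are separated.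

*Most pairs are separated.* All but $16\delta n^2$ ordered pairs of non-isolated vertices are separated. For given $b$, $\sum_{b'}|N(b)\cap N(b')|=\sum_{x\in N(b)}|N(x)|\le\delta n|N(b)|$, so at most $8\delta n$ vertices $b'$ have $|N(b)\cap N(b')|\ge\frac18|N(b)|$; and symmetrically.

*A common neighbor of low degree is far from one of the two.* Suppose $(b,b')\in V_2^2$ is separated, $u\in V_1$ is adjacent to both, and $u$ is far from neither. As $|N(u)|\le\min(|N(b)|,|N(b')|)$,
$$|N(b)\cap N(b')|\ge\tfrac34|N(b)|+\tfrac34|N(b')|-|N(u)|\ge\tfrac12\min(|N(b)|,|N(b')|),$$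
a contradiction. So such a $u$ is far from $b$ or from $b'$.

**Claim.** Let $A\subseteq V_1$ with $|A|\ge c^8n$, and let $B(A)$ be the set of $b\in V_2$ such that at least $\frac12c^2|A|$ vertices of $A\cap N(b)$ are far from $b$. Then $|B(A)|\ge n/5$.

*Proof.* The set $V_2$ is disjoint from $A$. By (6) applied to $A$ and then to $A\cap N(b)$, all but $2\delta n^2$ pairs $(b,b')\in V_2^2$ satisfy $|A\cap N(b)\cap N(b')|>c^2|A|$; in particular $b,b'$ are then not isolated. Among these pairs, all but $16\delta n^2$ are also separated. For a separated one, every vertex of $A\cap N(b)\cap N(b')$ is far from $b$ or from $b'$, so $b\in B(A)$ or $b'\in B(A)$. Hence $2|B(A)||V_2|\ge|V_2|^2-18\delta n^2$, and since $|V_2|\ge n/2$, $|B(A)|\ge\frac n4-18\delta n\ge\frac n5$. $\square$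

*Building the cycles.* For $b_1\in B(V_1)$ let $A_1$ be the set of $u\in V_1\cap N(b_1)$ far from $b_1$; then $|A_1|\ge\frac12c^2|V_1|\ge0.24c^2n$. For $b_2\in B(A_1)$ let $A_2$ be the set of $u\in A_1\cap N(b_2)$ far from $b_2$; then $|A_2|\ge\frac12c^2|A_1|\ge0.12c^4n\ge c^5n$. By the claim there are at least $n^2/25$ such pairs $(b_1,b_2)$. At most $16\delta n^2$ of them are not separated, at most $n\le\delta n^2$ are equal and at most $\delta n^2$ are adjacent, so at least $n^2/25-18\delta n^2\ge n^2/50$ are distinct, nonadjacent and separated. For these and $u\in A_2$, let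
$$D_1=N(b_1)\setminus(N(b_2)\cup N(u)),\qquad D_2=N(b_2)\setminus(N(b_1)\cup N(u)).$$
These are disjoint. As $u$ is far from $b_i$ and the pair is separated, and $A_2\subseteq N(b_1)\cap N(b_2)$,
$$|D_i|\ge\left(\tfrac14-\tfrac18\right)|N(b_i)|\ge\tfrac18|A_2|\ge\tfrac18\cdot0.12c^4n\ge c^5n.$$
By the assumption of Case B, more than $c^7|D_1||D_2|$ pairs $(x,x')\in D_1\times D_2$ are adjacent. Each gives an induced $C_5$, namely $u\,b_1\,x\,x'\,b_2$: the edges are $ub_1,b_1x,xx',x'b_2,b_2u$, and $u\not\sim x$, $u\not\sim x'$, $b_1\not\sim x'$, $b_2\not\sim x$, $b_1\not\sim b_2$. This gives at least $\frac{n^2}{50}\cdot c^5n\cdot c^7\cdot(c^5n)^2=\frac{c^{22}}{50}n^5\ge c^{25}n^5$ copies. This proves Proposition 7. $\blacksquare$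

## 12. From small degrees to all graphs

We use a theorem of Nikiforov (*Edge distribution of graphs with few copies of a given graph*, Combin. Probab. Comput. 15 (2006)): for every $H$ and $\delta'>0$ there is $\kappa>0$ such that every $n$-vertex graph with fewer than $\kappa n^{|H|}$ induced copies of $H$ has a set $X$ of at least $\kappa n$ vertices with edge-density at most $\delta'$ or at least $1-\delta'$ in $G[X]$.

**Proof that $C_4$, $2K_2$, $C_5$ are good.** Let $H$ be one of them, $\delta'=\frac1{4000}$, and $\kappa\le1$ as in Nikiforov's theorem. Put $\varepsilon=10^{-60}\kappa^5$ and $s=25$. Let $G$ have $n>1$ vertices and let $0\le c\le1$.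

**Step 1 (trivial cases).** If $c=0$, then $G$ is $(0,H)$-saturated trivially. If $n\le2\cdot10^4/\kappa$, then $\varepsilon n\le1$, and two singletons form a pair that is $0$-sparse or $1$-dense. If $G$ is $(\kappa,H)$-saturated, we are done, since $\varepsilon c^s\le\kappa$.

**Step 2 (find a part with small degrees).** Otherwise take $X$ from Nikiforov's theorem. The complements of $C_4,2K_2,C_5$ are $2K_2,C_4,C_5$. So, replacing $G$ by $\overline G$ and $H$ by $\overline H$ if necessary, we may assume that the density is at most $\delta'$. Let $X'$ be the set of vertices of $X$ with degree at most $2\delta'|X|$ in $G[X]$. The average degree in $G[X]$ is at most $\delta'|X|$, so $|X'|\ge|X|/2$. Hence $n'=|X'|\ge\kappa n/2\ge10^4$, and $G[X']$ has maximum degree at most $2\delta'|X|\le4\delta'n'=\delta n'$.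

**Step 3 (apply Proposition 7).** Let $c^*=\min(c,\frac1{100})\ge c/100$. By Proposition 7 applied to $G[X']$ and $c^*$, one of the following holds.

* $G$ has at least $(c/100)^{25}(\kappa n/2)^{|H|}\ge\varepsilon c^{25}n^{|H|}$ copies of $H$. Here we used $|H|\le5$, so that $10^{-50}(\kappa/2)^{|H|}\ge10^{-52}\kappa^5\ge\varepsilon$. If we complemented, these are as many copies of the original graph $H$ in the original graph $G$.
* There is a $c^*$-sparse pair with sizes at least $(c/100)^{10}\kappa n/2\ge\varepsilon c^{25}n$ and at least $\delta n'\ge\kappa n/2000\ge\varepsilon n$. It is $c$-sparse; if we complemented, it is a $(1-c)$-dense pair in the original graph.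

So $H$ is good. With Section 9, this completes the proof of Theorem 2. $\blacksquare$
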